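# Double points on slices of the Brownian sheet: dimension four against dimension five

## 1. Three theorems on double pairs

Let $B=\{B(s,t)\}_{s,t\ge0}$ be a two-parameter Brownian sheet in $\mathbf R^d$: a continuous centered Gaussian process with
$$\mathrm{Cov}\big(B_i(s,t),B_j(u,v)\big)=\min(s,u)\,\min(t,v)\,\delta_{i,j}.$$
For $s>0$ the slice of $B$ along $s$ is the process $t\mapsto B(s,t)$. Its set of double points is
$$\mathcal Y_d(s)=\{(t_1,t_2)\in\mathbf R_+^2:\ t_1\ne t_2,\ B(s,t_1)=B(s,t_2)\}.$$
The points $(t_1,t_2)$ and $(t_2,t_1)$ together form one *double pair* $\{t_1,t_2\}$; time $0$ is allowed. The question, posed in Davar Khoshnevisan, "Slices of Brownian Sheet: New Results, and Open Problems", arXiv:math/0510518 (2005), is this. For $d\in\{4,5\}$, is it true that outside a single null set $\mathcal Y_d(s)$ is finite for all $s>0$? The answer is no for $d=4$ and yes for $d=5$.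

**Theorem 1 ($d=5$).** Almost surely, for all $s>0$ simultaneously, the slice $B(s,\cdot)$ has at most one double pair. So outside one null set $\mathcal Y_5(s)$ has $0$ or $2$ elements for every $s>0$; in particular it is finite.

**Theorem 2 ($d=4$).** Almost surely there exist $s>0$ with $\mathcal Y_4(s)$ infinite. More precisely, for every nonrandom compact $A\subset(0,\infty)$ with $\dim_HA>0$ and every open interval $(u,v)\subset(0,\infty)$, a.s. there is $s\in A$ such that $\mathcal Y_4(s)\cap(u,v)^2$ is infinite.

These two theorems settle the question. The next one completes the picture. In it, $\mathrm{Cap}_\gamma(A)>0$ means that $A$ carries a probability measure $\mu$ with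
$$I_\gamma(\mu):=\iint|x-y|^{-\gamma}\mu(dx)\,\mu(dy)<\infty .$$

**Theorem 3 (complements).**
(a) $d=4$: a.s., for all nonempty open intervals $U,(u,v)\subset(0,\infty)$ the set $\{s\in U:\#(\mathcal Y_4(s)\cap(u,v)^2)=\infty\}$ has Hausdorff dimension $1$.
(b) $d=5$: a.s., for every nonempty open interval $U\subset(0,\infty)$ the set $\{s\in U:\mathcal Y_5(s)\neq\emptyset\}$ has Hausdorff dimension $1/2$. Every nonrandom compact $A\subset(0,\infty)$ with $\mathrm{Cap}_{1/2}(A)>0$ a.s. contains an $s$ with exactly one double pair.
(c) $d\ge6$: a.s. $\mathcal Y_d(s)=\emptyset$ for all $s>0$.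

We do not decide whether $\mathcal Y_4(s)$ can be uncountable.

## 2. Slices, exceptional values of $s$, and capacity

For one fixed $s>0$ the covariance in $t$ is $s\min(t,v)\delta_{i,j}$, so the slice is $\sqrt s\,W$ with $W$ a Brownian motion in $\mathbf R^d$. Brownian motion in dimension $d\ge4$ has no double points (a textbook theorem), so $\mathcal Y_d(s)=\emptyset$ a.s. for each fixed $s$. There are uncountably many $s$, and the null set depends on $s$. The theorems are about the random exceptional values of $s$ at which double pairs do appear.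

We use three facts about the sheet.

* If $r\ge0$ is fixed, the field $(u,t)\mapsto B(r+u,t)-B(r,t)$ is a Brownian sheet independent of $\mathcal F_r$, where $\mathcal F_s:=\sigma\{B(u,t):u\le s,\ t\ge0\}$. Indeed, in each coordinate the covariance of its values at $(u,t)$ and $(u',t')$ is $[\min(r+u,r+u')-r-r+r]\min(t,t')=\min(u,u')\min(t,t')$. For $v\le r$ its covariance with $B(v,t')$ is $(v-v)\min(t,t')=0$. Uncorrelated jointly Gaussian families are independent.
* For $\lambda>0$, $(s,t)\mapsto\lambda^{-1/2}B(\lambda s,t)$ is a Brownian sheet. Its slice along $s$ has the same double pairs as the slice of $B$ along $\lambda s$.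
* On every compact rectangle the sheet is a.s. Hölder continuous of every exponent below $\frac12$, by Kolmogorov's criterion.

About capacity, two examples fix ideas. A single point carries only its Dirac mass, whose energy $I_\gamma$ is infinite for $\gamma>0$; so its capacity is $0$. More generally, a measure of finite energy has no atoms. Lebesgue measure on $[0,1]$ has $I_\gamma=2\int_0^1(1-h)h^{-\gamma}dh=\frac{2}{(1-\gamma)(2-\gamma)}$ for $0<\gamma<1$, so an interval has positive $\gamma$-capacity for all such $\gamma$. Frostman's theorem says that for compact $A$, $\dim_HA>\gamma$ implies $\mathrm{Cap}_\gamma(A)>0$.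

Constants $c,C\in(0,\infty)$ may change from line to line.

## 3. Counting boxes, and where the count is exactly critical

**The vectors $Z$.** We encode a coincidence of the slice as a zero of a vector of increments. Let $I_i=[p_i,q_i]$, $1\le i\le m$, with $0\le p_i<q_i$ and $q_i<p_{i+1}$. Let $R=\prod_iI_i$ and $0<a<b$. For $r\in R$ let $Z(s,r)$ be the vector of the increments of $B(s,\cdot)$ over $q$ intervals with endpoints among the $r_i$. The intervals are, in the three kinds of configuration:

* one pair ($m=2$, $q=1$): $[r_1,r_2]$;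
* triple time ($m=3$, $q=2$): $[r_1,r_2]$ and $[r_2,r_3]$;
* two disjoint pairs ($m=4$, $q=2$): $\{[r_1,r_2],[r_3,r_4]\}$, or $\{[r_1,r_3],[r_2,r_4]\}$, or $\{[r_1,r_4],[r_2,r_3]\}$.

Thus $Z(s,r)\in\mathbf R^D$ with $D=qd$. We also need room to the right of $R$. Put $g=\frac12\min_i(p_{i+1}-q_i)$, $R^+=\prod_i[p_i,q_i+g]$, $T=q_m+g$. For $r\in R^+$ consecutive coordinates satisfy $r_{i+1}-r_i\ge p_{i+1}-q_i-g\ge g$.

**Covariance of $Z$.** We check that $Z$ is uniformly nondegenerate. The covariance of $Z(s,r)$ is $s\,Q(r)\otimes I_d$, where $Q(r)$ is the Gram matrix in $L^2$ of the indicators of the intervals. If $q=1$, $\det Q=r_2-r_1\ge g$. If $q=2$ with intervals $A,A'$, put $c=|A\cap A'|$, $x=|A\setminus A'|$, $y=|A'\setminus A|$. Then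
$$\det Q=(c+x)(c+y)-c^2=c(x+y)+xy\ \ge\ g^2. \tag{1}$$
In the adjacent, disjoint and crossing cases $x,y\ge g$, and in the nested case $c\ge g$ and $x\ge g$. (Example: $[0,2]$ and $[1,3]$ have $c=x=y=1$, $Q=\begin{pmatrix}2&1\\1&2\end{pmatrix}$, and $\det Q=3=1\cdot2+1$.) Since $\operatorname{tr}Q\le2T$, the eigenvalues of $Q(r)$ are bounded above and bounded away from $0$, uniformly on $R^+$. In particular the density of $Z(s,r)$ is bounded uniformly over $s\ge a$, $r\in R^+$.

The first thing to try is a first-moment count.

**Lemma 4 (box count).** Fix a small $\theta>0$ and let $H$ be the a.s. finite $(\frac12-\theta)$-Hölder constant of $B$ on $[a,b]\times[0,q_m]$. Divide $[a,b]\times R$ into at most $C2^{n(1+m)}$ boxes of side at most $2^{-n}$, and let $N_n$ be the number of those that contain a zero of $Z$. Then for each $h$ there is $C$ (depending on $h$, $\theta$) with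
$$E[N_n;\,H\le h]\le C\,2^{n(1+m-D(1/2-\theta))}.$$

*Proof.* Suppose a box with lower corner $(s_0,r^0)$ contains a zero $(s,r)$, and $H\le h$. Then $|B(s,r_i)-B(s_0,r_i^0)|\le h(2\cdot2^{-n})^{1/2-\theta}\le2h2^{-n(1/2-\theta)}$. Each block of $Z(s_0,r^0)$ differs from the corresponding block of $Z(s,r)=0$ by two such terms, so $|Z(s_0,r^0)|\le\sqrt q\cdot4h2^{-n(1/2-\theta)}\le8h2^{-n(1/2-\theta)}$. Because the density of $Z(s_0,r^0)$ is bounded, this has probability at most $C2^{-nD(1/2-\theta)}$. Sum over the boxes. $\square$

If the exponent $1+m-D(\frac12-\theta)$ is negative for some $\theta$, then $P(Z\text{ has a zero},\,H\le h)\le E[N_n;H\le h]\to0$, and there is a.s. no zero. We read off cases.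

* $d\ge7$, one pair: the exponent is $3-d(\frac12-\theta)<0$ for small $\theta$. So there are no double pairs.
* $d=5$, triple time: $4-10(\frac12-\theta)=-1+10\theta<0$. So there are no triple times.
* $d=6$, one pair: $3-6(\frac12-\theta)=6\theta$. Inconclusive.
* $d=5$, two disjoint pairs: $5-10(\frac12-\theta)=10\theta$. Inconclusive.

The last two cases are exactly critical. Even with a perfect modulus ($\theta=0$) the bound on the expected number of boxes stays of order $1$ and does not tend to $0$. This is where counting stops, and the last case is what Theorem 1 needs.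

The same heuristic for $n$ disjoint pairs has $1+2n$ parameters and $nd$ scalar equations, each met to precision about $\eta^{1/2}$ in boxes of side $\eta$. The expected number of boxes is about $\eta^{-(1-n(d-4)/2)}$. For $d=5$ this is critical at $n=2$. For $d=4$ the exponent is $1$ for every $n$: further pairs cost nothing, which is why infinitely many are plausible.

## 4. Conditioning at the first zero, and why the uniform modulus is not enough

A critical count can be beaten if zeros come in clusters. Let
$$J_\varepsilon=\int_a^{b+1}ds\int_{R^+}dr\ 1\{|Z(s,r)|\le\varepsilon\}.$$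
Since densities are bounded, $EJ_\varepsilon\le C\varepsilon^D$. Suppose that, given a zero, one could show that $J_\varepsilon$ has conditional mean at least $c\,\varepsilon^D\log(1/\varepsilon)$. Then a zero would have probability at most $C/\log(1/\varepsilon)$, hence $0$.

Condition on $\mathcal F_\sigma$, where $\sigma$ is the first $s\in[a,b]$ at which $Z(s,\cdot)$ has a zero $\rho\in R$. After $\sigma$ the sheet gets a fresh independent increment, and $Z(\sigma+u,r')$ is $Z(\sigma,r')$ plus a Gaussian vector of covariance $uQ(r')\otimes I_d$. For $u\approx2^{-k}$ the probability of $|Z(\sigma+u,r')|\le\varepsilon$ is about $\varepsilon^D2^{kD/2}e^{-C|z|^2/u}$ with $z=Z(\sigma,r')$. If $|z|^2\le Cu$ for all $r'$ with $r_i'\in[\rho_i,\rho_i+2^{-k}]$, then scale $k$ contributes about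
$$\varepsilon^D\cdot2^{kD/2}\cdot2^{-k}\cdot2^{-mk}=\varepsilon^D2^{k(D/2-1-m)},$$
and in the critical cases $D/2-1-m=0$. Each scale $k\le n\approx\log_2\varepsilon^{-2}$ would then contribute the same amount $\varepsilon^D$, which is the desired logarithm.

The condition $|z|^2\le Cu$ asks that $B(\sigma,\cdot)$ oscillate by $O(2^{-k/2})$ over $[\rho_i,\rho_i+2^{-k}]$. A Brownian path does this at most scales near a fixed time. But $\sigma$ is an exceptional $s$ and the $\rho_i$ are exceptional times, so nothing typical may be assumed. Define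
$$\mathrm{osc}_k(s,t)=\sup_{0\le h\le2^{-k}}|B(s,t+h)-B(s,t)|.$$
A uniform modulus gives $\mathrm{osc}_k(s,t)\le C\sqrt k\,2^{-k/2}$ for all $(s,t)\in[a,b]\times[0,T]$ and $k\ge1$, with a random $C$. (At a fixed point $P(\mathrm{osc}_k>x2^{-k/2})\le Ce^{-cx^2}$. Take $x$ a large multiple of $\sqrt k$, use a grid of mesh $2^{-4k}$ and Borel–Cantelli, and interpolate with the Hölder-$\frac14$ constant.) With this bound alone we must either accept a factor $e^{-Ck}$, or shrink the window for $r_i'$ to length $2^{-k}/k$, over which the oscillation is $O(2^{-k/2})$. The second choice replaces $2^{-mk}$ by $2^{-mk}k^{-m}$. For $d=5$, $m=4$, scale $k$ then contributes only $k^{-4}\varepsilon^D$. The sum over $k$ converges and the logarithm is gone.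

What saves the argument is that we do not need every scale. A fixed proportion of good scales gives the logarithm, and for that there is a bound valid at all points at once.

## 5. Most scales are good at every point simultaneously

**Lemma 5 (good scales, uniformly).** Let $0<a<b$, $T>0$. There is a constant $K$ such that a.s. for all large $n$, for all $s\in[a,b]$ and $t\in[0,T]$,
$$\#\{1\le k\le n:\ \mathrm{osc}_k(s,t)>K2^{-k/2}\}\le n/8.$$

The plan: at a fixed point, failure has probability $e^{-\kappa n}$, where $\kappa$ is as large as we like if $K$ is large. A grid fine enough to represent all points has only $C2^{8n}$ points, so a union bound wins.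

**Step 1: control oscillations by independent variables.** Fix $(s,t)$, put $U_k=2^{k/2}\mathrm{osc}_k(s,t)$ and
$$V_i=2^{i/2}\sup_{2^{-i-1}\le h\le2^{-i}}|B(s,t+h)-B(s,t+2^{-i-1})|,\qquad i\ge1.$$
The $V_i$ involve increments over disjoint intervals, and by Brownian scaling all have the law of $\sqrt{s/2}\,\sup_{[0,1]}|W|$. So they are i.i.d. and stochastically dominated by $V=\sqrt b\,\sup_{[0,1]}|W|$. If $h\in[2^{-j-1},2^{-j}]$ with $j\ge k$, write
$$B(s,t+h)-B(s,t)=\big[B(s,t+h)-B(s,t+2^{-j-1})\big]+\sum_{i\ge j+1}\big[B(s,t+2^{-i})-B(s,t+2^{-i-1})\big].$$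
The first bracket is at most $2^{-j/2}V_j$ in norm, and the $i$th term of the sum is at most $2^{-i/2}V_i$. Hence $U_k\le\sum_{i\ge k}2^{-(i-k)/2}V_i$.

**Step 2: an exponential moment for the sum.** Let $c_0=\sum_{j\ge0}2^{-j/2}$. Sum Step 1 over $k\le n$. The coefficient of $V_i$ is $\sum_{k\le\min(i,n)}2^{-(i-k)/2}$. It is at most $c_0$ if $i\le n$, and at most $c_02^{-(i-n)/2}$ if $i>n$. So
$$\sum_{k=1}^nU_k\le c_0\Big(\sum_{i\le n}V_i+\sum_{i>n}2^{-(i-n)/2}V_i\Big).$$
Let $\Lambda=Ee^{c_0V}$, which is finite by Gaussian tails and is $\ge1$. For $\theta\in[0,1]$, Jensen's inequality for the concave map $x\mapsto x^\theta$ gives $Ee^{\theta c_0V}\le\Lambda^\theta$. By independence, and since $\sum_{i>n}2^{-(i-n)/2}\le c_0$,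
$$E\exp\Big(\sum_{k\le n}U_k\Big)\le\Lambda^{n+c_0}.$$

**Step 3: failure at one point is very unlikely.** If more than $n/8$ indices $k\le n$ have $U_k>K'$, then $\sum_{k\le n}U_k>K'n/8$. By Markov's inequality
$$P\big(\#\{k\le n:U_k>K'\}>n/8\big)\le\Lambda^{n+c_0}e^{-K'n/8}.$$
Choose $K'$ with $2^8\Lambda e^{-K'/8}<\frac12$.

**Step 4: all grid points.** The grid of mesh $2^{-4n}$ in $[a,b]\times[0,T]$ started at $(a,0)$ has at most $C2^{8n}$ points. The probability that the bound of Step 3 fails at one of them is at most $C\Lambda^{c_0}(2^8\Lambda e^{-K'/8})^n\le C2^{-n}$. By Borel–Cantelli, a.s. for all large $n$, $\#\{k\le n:U_k>K'\}\le n/8$ at every grid point.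

**Step 5: all points.** Let $H$ be the a.s. finite Hölder-$\frac14$ constant of the sheet on $[a,b]\times[0,T+2]$. Given $(s,t)$, take the grid point with $s_i\le s<s_i+2^{-4n}$, $t_j\le t<t_j+2^{-4n}$. Comparing $B(s,t+h)$ with $B(s_i,t_j+h)$, and $B(s,t)$ with $B(s_i,t_j)$, costs at most $H(2\cdot2^{-4n})^{1/4}\le2H2^{-n}$ each. So for $k\le n$
$$\mathrm{osc}_k(s,t)\le\mathrm{osc}_k(s_i,t_j)+4H2^{-n}\le\mathrm{osc}_k(s_i,t_j)+2^{-k/2}$$
once $4H\le2^{n/2}$. A scale with $U_k\le K'$ at the grid point satisfies $\mathrm{osc}_k(s,t)\le(K'+1)2^{-k/2}$. Take $K=K'+1$. $\square$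

## 6. No zeros in the critical configurations: Theorems 1 and 3(c)

**Lemma 6 (strong Markov property in $s$).** Let $\sigma$ be an $(\mathcal F_s)$-stopping time. On $\{\sigma<\infty\}$ the field $B(\sigma+u,\cdot)-B(\sigma,\cdot)$, $u\ge0$, is a Brownian sheet independent of $\mathcal F_\sigma$.

*Proof.* Let $\sigma_n=(\lfloor2^n\sigma\rfloor+1)2^{-n}$ on $\{\sigma<\infty\}$, so $\sigma_n\downarrow\sigma$. Let $G\in\mathcal F_\sigma$, $G\subset\{\sigma<\infty\}$, and let $\Phi$ be a bounded continuous function of finitely many values of a field. For dyadic $r=j2^{-n}$ we have $G\cap\{\sigma_n=r\}=G\cap\{r-2^{-n}\le\sigma<r\}\in\mathcal F_r$. For fixed $r$ the field $B(r+\cdot,\cdot)-B(r,\cdot)$ is a sheet independent of $\mathcal F_r$. Summing over $r$,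
$$E\big[1_G\,\Phi(B(\sigma_n+\cdot,\cdot)-B(\sigma_n,\cdot))\big]=P(G)\,E\Phi(B).$$
Let $n\to\infty$ and use continuity of the sheet. This determines the joint law. $\square$

**Proposition 7.** Consider either (α) $d=5$, $q=2$, $m\in\{3,4\}$, or (β) $d=6$, $q=1$, $m=2$, with $Z$ one of the vectors of Section 3 of this type; thus $D=10$ or $D=6$. Then a.s. there is no $(s,r)\in[a,b]\times R$ with $Z(s,r)=0$.

**Step 1: upper bound on the occupation.** With $J_\varepsilon$ as in Section 4, the uniform density bound after (1) gives $EJ_\varepsilon\le C\varepsilon^D$.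

**Step 2: stop at the first zero.** Let $\sigma=\inf\{s\in[a,b]:\min_{r\in R}|Z(s,r)|=0\}$, with $\inf\emptyset=\infty$. The process $s\mapsto\min_{r\in R}|Z(s,r)|$ is continuous and adapted. So for $s\ge a$, $\{\sigma\le s\}$ is the event that its minimum over $[a,s\wedge b]$ is $0$, which lies in $\mathcal F_s$; for $s<a$ the event is empty. Thus $\sigma$ is a stopping time. On $\{\sigma<\infty\}$ there is $\rho\in R$ with $Z(\sigma,\rho)=0$, by continuity and compactness. We must show $P(\sigma<\infty)=0$.

**Step 3: restart.** On $\{\sigma<\infty\}$ we have $[\sigma,\sigma+1]\subset[a,b+1]$, and $Z(\sigma+u,r')-Z(\sigma,r')$ is built from the fresh sheet of Lemma 6. Therefore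
$$E[J_\varepsilon\mid\mathcal F_\sigma]\ \ge\ \int_0^1du\int_{R^+}dr'\,P\big(|z+\zeta_u(r')|\le\varepsilon\big)\Big|_{z=Z(\sigma,r')},\qquad\zeta_u(r')\sim N(0,uQ(r')\otimes I_d).\tag{2}$$
By the eigenvalue bounds, the density of $\zeta_u(r')$ on the ball $\{w:|w+z|\le\varepsilon\}$ is at least $cu^{-D/2}e^{-C(|z|+\varepsilon)^2/u}$. If $u\ge\varepsilon^2$, then $(|z|+\varepsilon)^2/u\le2|z|^2/u+2$, so
$$P(|z+\zeta_u(r')|\le\varepsilon)\ge c\,\varepsilon^Du^{-D/2}e^{-C|z|^2/u}\qquad(u\ge\varepsilon^2).\tag{3}$$

**Step 4: the event of many good scales.** Let $K$ be as in Lemma 5 for $[a,b]$ and $T$. Let $G_n$ be the event that $\sigma<\infty$ and that, for all $t\in[0,T]$, at most $n/8$ of the $k\le n$ satisfy $\mathrm{osc}_k(\sigma,t)>K2^{-k/2}$. Since $t\mapsto\mathrm{osc}_k(\sigma,t)$ is continuous, the set of $t\in[0,T]$ violating the bound is relatively open, so it is enough to check rational $t$. Hence $G_n\in\mathcal F_\sigma$. By Lemma 5, a.s. on $\{\sigma<\infty\}$ the event $G_n$ occurs for all large $n$, so $P(G_n)\to P(\sigma<\infty)$.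

**Step 5: each good scale contributes a constant.** Put $\varepsilon^2=2^{-n-1}$ and choose $k_0\ge1$ with $2^{-k_0}\le g$. On $G_n$ each $\rho_i$ spoils at most $n/8$ scales, so at least $n-mn/8\ge n/2$ of the $k\le n$ satisfy $\mathrm{osc}_k(\sigma,\rho_i)\le K2^{-k/2}$ for all $i\le m$. (Here $m\le4$ is used.) Let $k\ge k_0$ be such a scale and let $r_i'\in[\rho_i,\rho_i+2^{-k}]$ for each $i$; then $r'\in R^+$. A block of $Z(\sigma,r')$ over $[r_i',r_j']$ differs from the corresponding block of $Z(\sigma,\rho)=0$ by $[B(\sigma,r_j')-B(\sigma,\rho_j)]-[B(\sigma,r_i')-B(\sigma,\rho_i)]$, so it has norm at most $2K2^{-k/2}$. For $u\in[2^{-k-1},2^{-k}]$ this gives $|Z(\sigma,r')|^2/u\le8qK^2$, and $u\ge2^{-n-1}=\varepsilon^2$. By (3), this range of $(u,r')$ contributes to (2) at least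
$$c\,\varepsilon^D\,2^{kD/2}\cdot2^{-k-1}\cdot2^{-mk}\ \ge\ c'\varepsilon^D2^{k(D/2-1-m)}\ \ge\ c'\varepsilon^D,$$
because $D/2-1-m=4-m\ge0$ in case (α) and $=0$ in case (β).

**Step 6: add the scales.** The $u$-intervals for different $k$ overlap at most in endpoints, and at least $n/2-k_0$ good scales satisfy $k\ge k_0$. So on $G_n$, $E[J_\varepsilon\mid\mathcal F_\sigma]\ge c'\varepsilon^D(n/2-k_0)$. This is a pathwise bound on the right side of (2), which does not involve $\rho$, so no measurable choice of $\rho$ is needed. Taking expectations,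
$$C\varepsilon^D\ge EJ_\varepsilon\ge c'\varepsilon^D(n/2-k_0)\,P(G_n).$$
The powers of $\varepsilon$ cancel, so $P(G_n)\le C/(n/2-k_0)$ for large $n$. Let $n\to\infty$: $P(\sigma<\infty)=\lim P(G_n)=0$. $\square$

**Proof of Theorem 1.** Suppose some slice $s>0$ has two different double pairs. Their union has $3$ or $4$ elements $r_1<\dots<r_m$, with $r_1\ge0$. If $m=3$ the pairs share a time, so $B(s,r_1)=B(s,r_2)=B(s,r_3)$. If $m=4$ the pairing is $\{12\}\{34\}$, $\{13\}\{24\}$ or $\{14\}\{23\}$. In each case $Z(s,r)=0$ for one of the vectors of Proposition 7(α), with rational $0<a<b$ and $p_i<q_i$ such that $s\in[a,b]$, $r_i\in[p_i,q_i]$, $q_i<p_{i+1}$ (take $p_1=0$ if $r_1=0$). There are countably many choices, each of probability $0$. $\square$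

**Proof of Theorem 3(c).** For $d=6$, a double pair gives a zero of the vector in Proposition 7(β), and the same countable union applies. For $d>6$ project onto the first six coordinates: this is a sheet in $\mathbf R^6$, and double pairs survive projection. $\square$

## 7. How many $s$ in a given set have a double pair in one time window

We turn to existence. Let $d\in\{4,5\}$ and
$$S=\{s\in[1,2]:\ \exists\,t_1\in[0,1],\ t_2\in[2,3]:\ B(s,t_1)=B(s,t_2)\}.$$
It is the zero set in $[1,2]$ of the continuous function $s\mapsto\min_{t_1\in[0,1],t_2\in[2,3]}|B(s,t_2)-B(s,t_1)|$. So it is compact, and it depends only on increments over $t\in[0,3]$.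

Given $(u,v)\subset(0,\infty)$, choose pairwise disjoint intervals $[\theta_k,\theta_k+3\ell_k]\subset(u,v)$, $k\ge1$, $\ell_k>0$. The fields
$$X_k(s,\tau)=\ell_k^{-1/2}\big(B(s,\theta_k+\ell_k\tau)-B(s,\theta_k)\big),\qquad s\ge0,\ 0\le\tau\le3,\tag{4}$$
are i.i.d. Brownian sheets on $[0,\infty)\times[0,3]$. Let $S_k$ be the set $S$ built from $X_k$. The $S_k$ are i.i.d. copies of $S$, and each $s\in S_k$ gives a double pair of $B(s,\cdot)$ with both times in $[\theta_k,\theta_k+3\ell_k]$. For $d=4$ it therefore suffices to find $s\in A$ lying in infinitely many of the $S_k$.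

A first plan is to fix the windows in advance and ask for a point of $S_1\cap\dots\cap S_n$, then let $n\to\infty$. This cannot work. By independence $P(S_1\cap\dots\cap S_n\ne\emptyset)\le P(S\ne\emptyset)^n$, and $P(S\neq\emptyset)<1$. To see the latter, let $f(s,t)=st\,e_1$, with $e_1$ a unit vector. By the Cameron–Martin theorem the laws of $B$ and $B+f$ on $[1,2]\times[0,3]$ are equivalent, so with positive probability $|B-f|<\frac14$ throughout this rectangle. Then $|B(s,t_2)-B(s,t_1)|\ge s(t_2-t_1)-\frac12\ge\frac12$ for all relevant $s,t_1,t_2$, and $S=\emptyset$. So the windows must be chosen adaptively. Having reached a random set $A_m$ of candidates, try fresh windows until one succeeds inside $A_m$. The trials are independent with the same success probability, so the only thing needed is that this probability be positive, again and again. Nonemptiness of $A_m$ is not enough: a nonrandom one-point set meets $S$ with probability $0$, by Section 2. Positive capacity is enough, and for $d=4$ it can be passed on.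

**Lemma 8.** Let $A\subset[1,2]$ be compact.
(i) $d=4$: if $0<\gamma'<\gamma<1$ and $\mathrm{Cap}_\gamma(A)>0$, then $P(\mathrm{Cap}_{\gamma'}(S\cap A)>0)>0$.
(ii) $d=5$: if $\mathrm{Cap}_{1/2}(A)>0$, then $P(S\cap A\ne\emptyset)>0$.

(That these are events is verified in Section 8.) Let $\mu$ be a probability measure on $A$ with $I_\gamma(\mu)<\infty$, where $\gamma=\frac12$ in (ii). It has no atoms.

**Step 1: a random measure near $S\cap A$.** For $0<\varepsilon\le1$ put
$$f_\varepsilon(s)=\varepsilon^{-d}\int_0^1dt_1\int_2^3dt_2\,1\{|B(s,t_2)-B(s,t_1)|\le\varepsilon\},\qquad\mu_\varepsilon(ds)=f_\varepsilon(s)\,\mu(ds).$$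
Since $B(s,t_2)-B(s,t_1)\sim N(0,s(t_2-t_1)I_d)$ with $s(t_2-t_1)\in[1,6]$, its density is bounded below on the unit ball, and $Ef_\varepsilon(s)\ge c>0$.

**Step 2: second moments.** We bound the correlation of $f_\varepsilon$ at two values of $s$. Let $1\le s<s'\le2$, $h=s'-s$. Consider the increment of $B(s,\cdot)$ over $A_1=[t_1,t_2]$ and that of $B(s',\cdot)$ over $A_1'=[t_1',t_2']$. Put $c_1=|A_1\cap A_1'|\ge1$ (both intervals contain $[1,2]$), $x=|A_1\setminus A_1'|$, $y=|A_1'\setminus A_1|$; then $x+y=|t_1-t_1'|+|t_2-t_2'|$. In each coordinate the variances are $s(c_1+x)$ and $s'(c_1+y)$ and the covariance is $sc_1$. The determinant is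
$$ss'(c_1+x)(c_1+y)-s^2c_1^2\ \ge\ s\big[(s'-s)c_1^2+s'c_1(x+y)\big]\ \ge\ h+|t_1-t_1'|+|t_2-t_2'|.$$
The joint density is at most $(2\pi)^{-d}\det^{-d/2}$. Integrate it over two balls of radius $\varepsilon$ and then over the times. The area of $\{|x|+|y|\le\rho\}$ is $2\rho^2$, so
$$E[f_\varepsilon(s)f_\varepsilon(s')]\le C\iint_{[-1,1]^2}\frac{dx\,dy}{(h+|x|+|y|)^{d/2}}\le C\int_0^2\frac{4\rho\,d\rho}{(h+\rho)^{d/2}}\le4C\int_0^2(h+\rho)^{1-d/2}d\rho\le C'\kappa_d(h),\tag{5}$$
with $\kappa_4(h)=\log(1+2/h)$ and $\kappa_5(h)=h^{-1/2}$. The logarithm at $d=4$ is weaker than every power of $1/h$, which is why almost no capacity is lost there.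

**Step 3: good events of probability bounded below.** The diagonal is $\mu\otimes\mu$-null, so by (5)
$$E\mu_\varepsilon(A)\ge c,\qquad E[\mu_\varepsilon(A)^2]\le C'\iint\kappa_d(|s-s'|)\,\mu(ds)\mu(ds')\le C_1<\infty.$$
In case (i) this uses $\log(1+2/h)\le Ch^{-\gamma}$ on $(0,1]$, and in case (ii) $I_{1/2}(\mu)<\infty$. The Paley–Zygmund inequality $P(X\ge\frac12EX)\ge(EX)^2/(4EX^2)$ gives $P(\mu_\varepsilon(A)\ge c/2)\ge c^2/(4C_1)=:2p$. In case (i), moreover,
$$EI_{\gamma'}(\mu_\varepsilon)\le C'\iint|s-s'|^{-\gamma'}\log\Big(1+\frac2{|s-s'|}\Big)\mu(ds)\mu(ds')\le C''I_\gamma(\mu)<\infty,$$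
and here $\gamma'<\gamma$ absorbs the logarithm. By Markov's inequality, for $L$ large (not depending on $\varepsilon$), each of $\mu_\varepsilon(A)>L$ and $I_{\gamma'}(\mu_\varepsilon)>L$ has probability at most $p/2$. So with probability at least $p$, for each $\varepsilon$, we have $c/2\le\mu_\varepsilon(A)\le L$ and, in case (i), $I_{\gamma'}(\mu_\varepsilon)\le L$.

**Step 4: pass to the limit.** By reverse Fatou, with probability at least $p$ the event of Step 3 occurs for infinitely many $\varepsilon\in\{1/n\}$. On this event take a weak subsequential limit $\nu$ on the compact set $A$. Its mass is at least $c/2$. In case (i) $I_{\gamma'}(\nu)\le L$, because $|x-y|^{-\gamma'}$ is the increasing limit of the bounded continuous kernels $\min(N,|x-y|^{-\gamma'})$ and energies are therefore lower semicontinuous under weak convergence. For $\delta>0$ the closed set $\{s\in A:\min_{t_1\in[0,1],t_2\in[2,3]}|B(s,t_2)-B(s,t_1)|\le\delta\}$ carries $\mu_\varepsilon$ for all $\varepsilon\le\delta$, since $f_\varepsilon(s)>0$ forces $s$ into it. Hence it carries $\nu$.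 Letting $\delta\downarrow0$, $\nu$ is carried by $S\cap A$. Normalizing $\nu$ gives (i) and (ii). $\square$

## 8. Random compact sets as random variables

We shall insert a random set $A_m$ into the success probability of Lemma 8, so this probability must be a measurable function of the set. Let $\mathcal K$ be the space of compact subsets of $[1,2]$ with the Hausdorff topology, $\emptyset$ being isolated. For instance $\{1,1+\frac1n\}\to\{1\}$. Its Borel $\sigma$-field is generated by the sets $\{K:K\cap F\ne\emptyset\}$, $F$ compact (a textbook fact).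

* $S$ is a random element of $\mathcal K$, because $\{S\cap F\ne\emptyset\}=\{\min_{s\in F,\,t_1\in[0,1],\,t_2\in[2,3]}|B(s,t_2)-B(s,t_1)|=0\}$ is an event for nonempty compact $F\subset[1,2]$.
* $(K,K')\mapsto K\cap K'$ is Borel. It is not continuous: $\{1+\frac1n\}\cap\{1\}=\emptyset$ although the limits meet. But $\{(K,K'):K\cap K'\cap F\ne\emptyset\}$ is closed, since points $x_n\in K_n\cap K_n'\cap F$ accumulate at a point of $K\cap K'\cap F$.
* For each $L$ the set $\{K:\exists\text{ a probability }\nu\text{ on }K,\ I_\gamma(\nu)\le L\}$ is closed. If $K_n\to K$ and $\nu_n$ are such measures on $K_n$, a weak subsequential limit is carried by every closed neighborhood of $K$, hence by $K$, and has energy at most $L$ by lower semicontinuity. Taking the union over integers $L$, $\{K:\mathrm{Cap}_\gamma(K)>0\}$ is Borel.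
* Hence $(K,A)\mapsto1\{\mathrm{Cap}_\gamma(K\cap A)>0\}$ is Borel on $\mathcal K^2$. By Fubini $\pi_\gamma(A):=P(\mathrm{Cap}_\gamma(S\cap A)>0)$ is a Borel function of $A\in\mathcal K$. Likewise $A\mapsto P(S\cap A\ne\emptyset)$ is Borel.

## 9. Choosing windows adaptively: Theorem 2

**Proposition 9 ($d=4$).** Let $A_0$ be a (possibly random) compact subset of $[1,2]$, independent of $B$, with $\mathrm{Cap}_{\gamma_0}(A_0)>0$ a.s. for some nonrandom $\gamma_0\in(0,1)$. Then a.s. some $s\in A_0$ lies in infinitely many of the $S_k$.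

**Step 1: a budget of exponents.** Lemma 8(i) costs a little of the exponent at each use. Put $\gamma_m=\gamma_0(\frac12+2^{-m-1})$. This agrees with $\gamma_0$ at $m=0$, decreases strictly, and stays above $\gamma_0/2$.

**Step 2: the selection.** Let $\mathcal G_j=\sigma(A_0,S_1,\dots,S_j)$ and $k_0=0$. Given $k_m<\infty$ and $A_m$, let
$$k_{m+1}=\inf\{k>k_m:\ \mathrm{Cap}_{\gamma_{m+1}}(S_k\cap A_m)>0\},\qquad A_{m+1}=S_{k_{m+1}}\cap A_m,$$
with $k_{m+1}=\infty$ and $A_{m+1}=\emptyset$ if there is no such $k$ or if $k_m=\infty$. By Section 8 these are Borel functions of $(A_0,S_1,S_2,\dots)$. Each $k_m$ is a $(\mathcal G_j)$-stopping time, and $A_m$ is $\mathcal G_{k_m}$-measurable.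

**Step 3: every selection succeeds a.s.** We show by induction that a.s. $k_m<\infty$ and $\mathrm{Cap}_{\gamma_m}(A_m)>0$. For $m=0$ this is the hypothesis. Suppose it holds for $m$. Conditionally on $\mathcal G_{k_m}$, the sets $S_{k_m+j}$, $j\ge1$, are i.i.d. copies of $S$. So the events $\{\mathrm{Cap}_{\gamma_{m+1}}(S_{k_m+j}\cap A_m)>0\}$, $j\ge1$, are conditionally independent, each with conditional probability $\pi_{\gamma_{m+1}}(A_m)$. This is a.s. positive by Lemma 8(i), since $\gamma_{m+1}<\gamma_m$. Hence a.s. one of them occurs, so $k_{m+1}<\infty$, and $\mathrm{Cap}_{\gamma_{m+1}}(A_{m+1})>0$ by construction.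

**Step 4: intersect.** On the event that all $k_m$ are finite and $A_0\ne\emptyset$, the sets $A_0\supset A_1\supset\cdots$ are nonempty and compact. Any $s\in\bigcap_mA_m$ lies in $A_0$ and in $S_{k_m}$ for every $m\ge1$, and $k_1<k_2<\cdots$. $\square$

**Proof of Theorem 2.** Let $A\subset(0,\infty)$ be compact with $\dim_HA>0$. It is covered by finitely many intervals $[2^j,2^{j+1}]$, so some $A\cap[2^j,2^{j+1}]$ has positive dimension. Replacing $B$ by $2^{-j/2}B(2^j\,\cdot,\cdot)$, whose slices have the same double pairs, we may assume $A\subset[1,2]$. By Frostman's theorem $\mathrm{Cap}_{\gamma_0}(A)>0$ for some $\gamma_0\in(0,1)$. Apply Proposition 9 with $A_0=A$: a.s. some $s\in A$ lies in infinitely many $S_k$. For this $s$ the slice has a double pair in each of infinitely many pairwise disjoint time intervals contained in $(u,v)$, so $\mathcal Y_4(s)\cap(u,v)^2$ is infinite. The first sentence of the theorem follows with $A=[1,2]$. $\square$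

## 10. Dimension of the exceptional sets via random Cantor sets: Theorem 3(a),(b)

To bound the dimension of a random set $D$ from below, we test $D$ against an independent random set $\mathbf A$ of known dimension. If $D$ were too small, $\mathbf A$ would miss it.

**Random Cantor sets.** Let $U$ be a compact nondegenerate interval and $2\le M<N$ integers. Divide $U$ into $N$ closed intervals of equal length and keep a uniformly random subset of exactly $M$ of them. Repeat independently in every kept interval. Let $\mathbf A$ be the limit set, and put $\alpha=\log M/\log N$. (With $M=2$, $N=4$ one has $\alpha=\frac12$.) For $U\subset[1,2]$, $\mathbf A$ is a random element of $\mathcal K$: it is the Hausdorff limit of its level-$n$ approximations, which take finitely many values.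

**Lemma 10.** (i) Surely $\dim_H\mathbf A\ge\alpha$. (ii) If $D\subset U$ is a fixed set with $\dim_HD<1-\alpha$, then $\{\mathbf A\cap D\ne\emptyset\}$ has outer probability $0$.

*Proof.* An interval of length at most $|U|N^{-n}$ meets at most $3$ of the $N^n$ level-$n$ intervals.

(i) Code the points of $\mathbf A$ by infinite sequences of choices among the $M$ kept children, and let $\mu$ be the image of the uniform measure on sequences. Sequences passing through a given kept level-$n$ interval have measure $M^{-n}$, and a point of an interval $J$ is coded only through level-$n$ intervals meeting $J$. So $\mu(J)\le3M^{-n}$ if $|J|\le|U|N^{-n}$. Choosing $n$ with $|U|N^{-n-1}<|J|\le|U|N^{-n}$ gives $\mu(J)\le3N^{-n\alpha}\le3(N|J|/|U|)^\alpha$. The mass distribution principle yields $\dim_H\mathbf A\ge\alpha$.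

(ii) Each level-$n$ interval is kept with probability $(M/N)^n=N^{-n(1-\alpha)}$. For $\delta>0$ cover $D$ by nondegenerate intervals $U_i$ with $|U_i|\le|U|$ and $\sum_i|U_i|^{1-\alpha}<\delta$. Choosing $n$ with $|U|N^{-n-1}<|U_i|\le|U|N^{-n}$ gives
$$P(\mathbf A\cap U_i\ne\emptyset)\le3N^{-n(1-\alpha)}\le3N^{1-\alpha}(|U_i|/|U|)^{1-\alpha}.$$
Summing over $i$, the outer probability of $\{\mathbf A\cap D\ne\emptyset\}$ is at most $C\delta$ for every $\delta>0$. $\square$

**Proof of Theorem 3(a).** Every pair $(U,(u,v))$ contains a pair $(U',(u',v'))$ with $u',v'$ and the endpoints of the compact interval $U'$ rational and $U'\subset[\lambda,2\lambda]$ for a rational $\lambda>0$. So it suffices to treat countably many pairs $(U',(u,v))$, and by scaling we may take $U'\subset[1,2]$. Let $D\subset U'$ be the set of $s\in U'$ with $\mathcal Y_4(s)\cap(u,v)^2$ infinite. Let $\mathbf A\subset U'$ be a random Cantor set independent of $B$ with $M=2$, $N=2^j$, $j\ge2$, so that $\alpha=1/j$. By Lemma 10(i) and Frostman, $\mathrm{Cap}_{\gamma_0}(\mathbf A)>0$ surely for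 any $\gamma_0\in(0,1/j)$.

Run the proof of Proposition 9 with $A_0=\mathbf A$. The event that all $k_m<\infty$ is measurable in terms of $(\mathbf A,B)$, has probability $1$, and by Step 4 there implies $D\cap\mathbf A\ne\emptyset$. By Fubini, for a.e. realization $\omega$ of $B$ its section is an event of probability $1$ for $\mathbf A$, on which $\mathbf A\cap D(\omega)\ne\emptyset$. By Lemma 10(ii), $\dim_HD(\omega)\ge1-1/j$. Let $j\to\infty$. Subsets of the line have dimension at most $1$, so the dimension is $1$. $\square$

**Proof of Theorem 3(b).** Let $d=5$.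

**Step 1: hitting.** Let $A\subset(0,\infty)$ be compact with $\mathrm{Cap}_{1/2}(A)>0$. A measure of finite energy on $A$ charges some $A\cap[2^j,2^{j+1}]$, and its restriction to that piece has finite energy. Scaling multiplies energies by a constant, so we may take $A\subset[1,2]$. With $S_k$ as in Section 7, the events $\{S_k\cap A\ne\emptyset\}$, $k\ge1$, are independent with the same probability, positive by Lemma 8(ii). So a.s. one occurs, and $A$ contains an $s$ with a double pair. By Theorem 1 it is the only one.

**Step 2: dimension at least $\frac12$.** As in (a), it suffices to treat countably many compact intervals $U'$, scaled into $[1,2]$. Let $\mathbf A\subset U'$ be a random Cantor set independent of $B$ with $M=2^i$, $N=2^j$, $\frac12<\alpha=i/j<1$; then $\mathrm{Cap}_{1/2}(\mathbf A)>0$ surely by Lemma 10(i) and Frostman. Conditionally on $\mathbf A$, Step 1 shows that a.s. some $S_k$ meets $\mathbf A$. This event is jointly measurable, since $\{(K,K'):K\cap K'\ne\emptyset\}$ is closed in $\mathcal K^2$. By Fubini, for a.e. $\omega$ the set $\{s\in U':\mathcal Y_5(s)\ne\emptyset\}$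 is met by $\mathbf A$ with probability $1$. By Lemma 10(ii) its dimension is at least $1-i/j$. Let $i/j\downarrow\frac12$.

**Step 3: dimension at most $\frac12$.** By countable unions it suffices to consider $s\in[a,b]$, $r_1\in[p_1,q_1]$, $r_2\in[p_2,q_2]$ with rational endpoints, $a>0$, $p_1\ge0$, $q_1<p_2$. Apply Lemma 4 with one pair: $m=2$ and $D=5$, so
$$E[N_n;H\le h]\le C2^{n(3-5/2+5\theta)}=C2^{n(1/2+5\theta)}.$$
The $s$-projections of the $N_n$ boxes containing a zero are intervals of length at most $2^{-n}$ that cover the exceptional set of $s$. For $\beta>\frac12+5\theta$ the sum $\sum_n2^{-n\beta}\,C2^{n(1/2+5\theta)}$ is finite. So a.s. on $\{H\le h\}$ we have $2^{-n\beta}N_n\to0$, and the $\beta$-dimensional Hausdorff measure of the exceptional set is $0$. Let $h\to\infty$, then $\beta\downarrow\frac12+5\theta$ and $\theta\downarrow0$ along sequences. The dimension is a.s. at most $\frac12$, and with Step 2 it equals $\frac12$. $\square$
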